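\title{Flat metrics PL conformal to the regular hexagonal triangulation of the plane}

\begin{abstract}
We prove that a piecewise flat metric on the hexagonal triangulation of the plane that is PL conformal to the regular one is flat if and only if its conformal factor is linear, as conjectured in a paper of Wu, Gu and Sun. Neither completeness nor a bound on the angles is assumed, and the statement remains true when triangles are allowed to degenerate. The proof compares the conformal factor with its translates. A nonnegative quantity on faces is written as a boundary term by means of a bounded conjugate function, a compactness argument shows that it controls the second differences of the factor up to exponentially small tails, and a two-dimensional Liouville argument shows that it vanishes. As a consequence we list all flat factors, obtain the sharp bound $2\log\frac{1+\sqrt5}{2}$ for their differences along edges, and show that only the regular metric is complete.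
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}
Let $\omega=e^{i\pi/3}$. The \emph{hexagonal triangulation} of the plane $\mathbb C$ has vertex set $V=\{m+n\omega : m,n\in\mathbb Z\}$, and its edges join the lattice points at distance $1$, so that every vertex has degree $6$. We write $E$ for the set of edges. A \emph{PL metric} (piecewise flat metric) is a function $\ell:E\to\mathbb R_{>0}$ that satisfies the strict triangle inequalities on every face. Each face is then a Euclidean triangle, and the triangles are glued edge to edge by isometries. The metric is \emph{regular} if $\ell$ is constant. It is \emph{flat} if its discrete curvature vanishes at every vertex, that is, if at every vertex the inner angles of the six incident triangles add up to $2\pi$. Flatness is a local condition: we assume neither that the metric is complete nor that it is isometric to $\mathbb C$.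

Two PL metrics $\ell,\ell'$ are \emph{PL conformal} in the sense of Luo if there is a function $w:V\to\mathbb R$, the \emph{PL conformal factor}, such that
\[
\ell'(xy)=e^{w(x)+w(y)}\,\ell(xy)\qquad\text{for every edge }xy .
\]
We call $w$ \emph{linear} if it is the restriction to $V$ of a real-linear function on $\mathbb C=\mathbb R^2$ plus a constant, that is, if $w(m+n\omega)=c+am+bn$ for some real $a,b,c$. The constant only rescales the metric.

Which PL metrics conformal to the regular one are flat? The smooth situation suggests both a guess and a doubt. In a smooth metric $e^{2\phi}|dz|^2$ a short segment $xy$ has length about $e^{(\phi(x)+\phi(y))/2}|x-y|$, so $2w$ plays the role of $\phi$. The smooth metric has curvature $-e^{-2\phi}\Delta\phi$ and is flat exactly when $\phi$ is harmonic. There are many harmonic functions on $\mathbb C$, and most are not linear. The discrete problem, however, has a built-in scale: the triangle inequalities, together with flatness, bound $|w(x)-w(y)|$ along edges by an absolute constant (Lemma~\ref{lem:compact}). A harmonic function on $\mathbb C$ with bounded gradient is linear, by Liouville's theorem applied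 to $\phi_x-i\phi_y$. One is led to guess that the flat metrics are exactly those with linear factor. This is the conjecture posed in \cite{WGS}, and we prove it.

\subsection{Results}

\begin{theorem}\label{thm:main}
Let $\ell$ be a PL metric on the hexagonally triangulated plane that is PL conformal to the regular one, with PL conformal factor $w$. Then $\ell$ is flat if and only if $w$ is linear.
\end{theorem}

If the regular metric has edge length $L$, we replace $w$ by $w+\frac12\log L$ and so assume $L=1$ from now on.

The proof takes limits of flat metrics, and in a limit triangles may collapse. We therefore prove a statement that includes collapsed triangles. Call $w:V\to\mathbb R$ \emph{admissible} if the lengths $e^{w(x)+w(y)}$ satisfy the non-strict triangle inequalities on every face. A face is \emph{degenerate} if one side equals the sum of the other two; it is given the angle $\pi$ opposite that side and the angle $0$ at the other two corners. Let $X$ be the set of admissible $w$ for which the angle sum at every vertex is $2\pi$.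

\begin{theorem}\label{thm:degenerate}
An admissible function $w:V\to\mathbb R$ belongs to $X$ if and only if it is linear.
\end{theorem}

The factor $w$ of a PL metric $\ell$ is admissible, and $\ell$ is flat exactly when $w\in X$. So Theorem~\ref{thm:main} is a special case of Theorem~\ref{thm:degenerate}.

A flat PL metric turns the plane into a simply connected surface that is locally isometric to $\mathbb C$, and such a surface has a developing map, a local isometry $D$ to $\mathbb C$ (see Section~\ref{sec:classification}). Let $\varphi=\frac{1+\sqrt5}2$.

\begin{corollary}\label{cor:class}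
Let $\Omega$ be the set of $(a,b)\in\mathbb R^2$ for which both $(1,e^a,e^b)$ and $(1,e^{-a},e^{-b})$ satisfy the strict triangle inequalities.
\begin{enumerate}
\item The factors of the flat metrics PL conformal to the regular one are exactly the functions $w(m+n\omega)=c+am+bn$ with $(a,b)\in\Omega$ and $c\in\mathbb R$.
\item For every such $w$ and every edge $xy$ we have $|w(x)-w(y)|<2\log\varphi$. The constant is optimal.
\item The metric is complete if and only if $w$ is constant, that is, if and only if it is regular. If $w$ is not constant, there are $A,B\in\mathbb C^*$ with $|A|=e^{2a}$, $|B|=e^{2b}$ such that, up to a similarity of $\mathbb C$, the developing map on vertices is $D(m+n\omega)=A^mB^n$.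
\end{enumerate}
\end{corollary}

Part (3) matches the smooth picture: the metric $|f'(z)|^2|dz|^2$ pulled back by $f(z)=e^{\lambda z}$ has the linear factor $\phi=\log|\lambda|+\operatorname{Re}(\lambda z)$.

\subsection{Conventions}\label{sec:conv}
We write $(m,n)$ for $m+n\omega$, $x\sim y$ for adjacent vertices, $d$ for the graph distance on $V$, and $d(x,T)$ for the least distance from $x$ to a vertex of a face $T$. The \emph{up} faces are $\{v,v+1,v+\omega\}$ and the \emph{down} faces are $\{v+1,v+\omega,v+1+\omega\}$, $v\in V$. The position of a vertex in this list is its \emph{corner type} in the face; translations of $V$ preserve up faces, down faces and corner types. Every edge lies in exactly one up face and one down face. Every vertex lies in three up faces, once with each corner type, and likewise in three down faces.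

Let $S_r=\{x\in V:d(0,x)=r\}$. Then $|S_r|=6r$ for $r\ge1$. Indeed, consider the norm on $\mathbb C$ whose unit ball is the hexagon with corners $\omega^j$. A step along an edge changes it by at most $1$, and the point $m\omega^j+n\omega^{j+1}$ with $m,n\ge0$ has norm $m+n$ and is reached in $m+n$ steps. So $d(0,\cdot)$ is this norm, and $S_r$ consists of the lattice points on the hexagon with corners $r\omega^j$. Since a vertex lies in six faces, at most $36(k+1)$ faces $T$ have $d(x,T)=k$.

The letter $C$ denotes absolute constants, which may change from line to line; $C_1,C_2,C_3$ are fixed absolute constants.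

\section{Two model cases}\label{sec:models}

The proof combines a monotonicity property of angles with an energy proof of Liouville's theorem. We show each ingredient in a case where it works alone.

\subsection{Factors that are constant along rows}\label{sec:rows}
Let $w(m,n)=f(n)$ be admissible and put $t_n=e^{f(n)-f(n+1)}$. All faces are isosceles. An up face between the rows $n$ and $n+1$ has base $e^{2f(n)}$ and legs $e^{f(n)+f(n+1)}$, so its ratio of base to leg is $t_n$. For a down face between the same rows the ratio is $1/t_n$. Admissibility means $\frac12\le t_n\le2$. An isosceles triangle with ratio $t$ has the angle $\theta(t)=2\arcsin(t/2)$ at its apex and the angles $\frac12(\pi-\theta(t))$ at its base. A vertex in row $n$ sees above it two base angles of up faces and one apex of a down face, and below it one apex of an up face and two base angles of down faces. With $\Theta(t)=\theta(t)-\theta(1/t)$ its angle sum is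
\[
\big(\pi-\Theta(t_n)\big)+\big(\pi+\Theta(t_{n-1})\big).
\]
So $w\in X$ if and only if $\Theta(t_n)$ does not depend on $n$. The function $\Theta$ is strictly increasing on $[\frac12,2]$. Hence $t_n$ is constant, and $w$ is linear.

The form of this argument that generalizes is the following. The product
\begin{equation}\label{eq:rows}
\big(\Theta(t_{n+1})-\Theta(t_n)\big)\big(\log t_{n+1}-\log t_n\big)
\end{equation}
compares the strip between the rows $n,n+1$ with its translate by $\omega$: it pairs the change of the angles with the change of the differences of $w$. By monotonicity it is nonnegative and vanishes only if the two strips are similar. By flatness it vanishes. In general such products, one for each face, do not vanish one at a time for any visible reason. Flatness only says that their sum over a region is a boundary term.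

\subsection{An energy proof of Liouville's theorem}\label{sec:smooth}
Let $\phi$ be harmonic on $\mathbb C$ with bounded gradient, let $\phi^*$ be its harmonic conjugate, and fix $q\in\mathbb C$. Put $\eta=\phi(\cdot+q)-\phi$ and $\tau=\phi^*(\cdot+q)-\phi^*$. Since $|\nabla\phi^*|=|\nabla\phi|$, the function $\tau$ is bounded. The Cauchy--Riemann equations give $|\nabla\eta|^2\,dx\,dy=d\eta\wedge d\tau=-d(\tau\,d\eta)$. By Stokes' theorem and the Cauchy--Schwarz inequality, the energy $\mathcal E(r)=\int_{|z|<r}|\nabla\eta|^2$ satisfies
\[
\mathcal E(r)=-\oint_{|z|=r}\tau\,d\eta\le c\oint_{|z|=r}|\nabla\eta|\le c\,(2\pi r)^{1/2}\,\mathcal E'(r)^{1/2},\qquad c=\sup|\tau| .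
\]
If $\mathcal E(r_0)>0$, then $(-1/\mathcal E)'\ge 1/(2\pi c^2r)$ for $r\ge r_0$, so $1/\mathcal E(r_0)\ge\frac1{2\pi c^2}\log(r/r_0)$ for all $r\ge r_0$, which is absurd. So $\eta$ is constant for every $q$, and $\phi$ is linear. The dimension enters through the length $2\pi r$ of the circle.

\subsection{Plan of the proof}
We follow this argument with $q\in\{1,\omega\}$ and $\eta=w(\cdot+q)-w$. The energy density is replaced by a pairing $Q_T\ge0$ of the type \eqref{eq:rows}, one for each face $T$ (Sections~\ref{sec:triangle} and \ref{sec:X}). Flatness provides a bounded conjugate function $\tau$ on edges with $Q_T=-\oint_{\partial T}\tau\,d\eta$ (Section~\ref{sec:conjugate}). The step that does not carry over is the bound of $|d\eta|^2$ by the energy density at the same place. We have no control on the angles, and on thin or degenerate triangles $Q_T$ can be small, or zero, while $\eta$ varies on $T$. What remains true is a nonlocal bound: $|d\eta|^2$ near a vertex $x$ is controlled by an average of $Q_T$ over all faces with weights $4^{-d(x,T)}$. It is proved by compactness in Section~\ref{sec:coercive}, using the analysis of degenerate configurations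 in Section~\ref{sec:degenerate}. Section~\ref{sec:liouville} shows that the differential inequality for $\mathcal E$ survives these exponentially small tails. Corollary~\ref{cor:class} is proved in Section~\ref{sec:classification}.

\section{One triangle}\label{sec:triangle}

Throughout the paper we put $u=e^{-w}$. Consider a face with corners $1,2,3$. The side opposite corner $1$ has length $e^{w_2+w_3}=e^{w_1+w_2+w_3}u_1$, and the same holds for the other corners. So \emph{the face is similar to the triangle with sides $u_1,u_2,u_3$, and its angle $\alpha_j$ at corner $j$ is the angle opposite $u_j$}. In particular $w$ is admissible if and only if the values of $u$ satisfy the non-strict triangle inequalities on each face.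

\subsection{Extended angles}
Let $K\subset\mathbb R^3$ be the set of $w=(w_1,w_2,w_3)$ for which $u=e^{-w}$ satisfies the non-strict triangle inequalities. We want to compare two points of $K$ along the segment that joins them, but $K$ is not convex: the midpoint of the points with $u=(3,1,2)$ and $u=(3,2,1)$ has $u=(3,\sqrt2,\sqrt2)$, and $3>2\sqrt2$. We therefore extend the angles to all of $\mathbb R^3$. For $w\in\mathbb R^3$ let
\[
\alpha_1(w)=\arccos\,\max\Big(-1,\min\Big(1,\frac{u_2^2+u_3^2-u_1^2}{2u_2u_3}\Big)\Big),
\]
and define $\alpha_2,\alpha_3$ by permuting the indices. These functions are continuous on $\mathbb R^3$ and do not change when a constant is added to $w$, that is, a multiple of $(1,1,1)$. Let $\mathcal R_1=\{u_1\ge u_2+u_3\}$, and define $\mathcal R_2,\mathcal R_3$ by permuting the indices. These sets are closed, and they are pairwise disjoint because $u_j$ is strictly the largest coordinate on $\mathcal R_j$. We call $w$ \emph{nondegenerate} if it lies in none of them; then the $\alpha_j$ are the usual angles, by the law of cosines. On $\mathcal R_1$ we have $(\alpha_1,\alpha_2,\alpha_3)=(\pi,0,0)$. Indeed, $u_1^2\ge(u_2+u_3)^2$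 makes the quotient for $\alpha_1$ at most $-1$, while $(u_1-u_3)^2\ge u_2^2$ and $(u_1-u_2)^2\ge u_3^2$ make the quotients for $\alpha_2$ and $\alpha_3$ at least $1$. So the extension agrees with our convention for degenerate triangles, which are the points of $K\cap\mathcal R_j$, and $\alpha_1+\alpha_2+\alpha_3=\pi$ on all of $\mathbb R^3$.

\subsection{Monotonicity}

\begin{lemma}\label{lem:deriv}
At a nondegenerate point $w$,
\begin{equation}\label{eq:dalpha}
-d\alpha_1=\cot\alpha_3\,(dw_1-dw_2)+\cot\alpha_2\,(dw_1-dw_3),
\end{equation}
and likewise for $\alpha_2,\alpha_3$. For $\xi\in\mathbb R^3$,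
\[
-\sum_{j=1}^3d\alpha_j(\xi)\,\xi_j=\Phi_w(\xi):=\cot\alpha_1(\xi_2-\xi_3)^2+\cot\alpha_2(\xi_1-\xi_3)^2+\cot\alpha_3(\xi_1-\xi_2)^2 .
\]
Moreover $\Phi_w(\xi)\ge0$, with equality if and only if $\xi$ is constant.
\end{lemma}

\begin{proof}
Let $h=u_2\sin\alpha_3=u_3\sin\alpha_2$ be the altitude onto the side $u_1$. Differentiating $u_1=u_2\cos\alpha_3+u_3\cos\alpha_2$ and using $d\alpha_2+d\alpha_3=-d\alpha_1$, we get
\[
h\,d\alpha_1=du_1-\cos\alpha_3\,du_2-\cos\alpha_2\,du_3 .
\]
Now $du_j=-u_j\,dw_j$, $u_2/h=1/\sin\alpha_3$, $u_3/h=1/\sin\alpha_2$ and $u_1/h=\cot\alpha_3+\cot\alpha_2$, which gives \eqref{eq:dalpha}. In the sum $-\sum d\alpha_j(\xi)\xi_j$ the coefficient of $\cot\alpha_3$ is $(\xi_1-\xi_2)\xi_1+(\xi_2-\xi_1)\xi_2=(\xi_1-\xi_2)^2$, and the other two coefficients are obtained by permuting the indices.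

One of the cotangents may be negative, so positivity needs a proof. In the variables $\xi_1-\xi_3$, $\xi_2-\xi_3$ the form $\Phi_w$ has the matrix
\[
\begin{pmatrix}\cot\alpha_2+\cot\alpha_3&-\cot\alpha_3\\-\cot\alpha_3&\cot\alpha_1+\cot\alpha_3\end{pmatrix}.
\]
Its first entry is $u_1/h>0$. Its determinant is $\cot\alpha_1\cot\alpha_2+\cot\alpha_3(\cot\alpha_1+\cot\alpha_2)$, and this equals $1$ because
$\cot\alpha_3=-\cot(\alpha_1+\alpha_2)=(1-\cot\alpha_1\cot\alpha_2)/(\cot\alpha_1+\cot\alpha_2)$. So the matrix is positive definite.
\end{proof}

\begin{remark}\label{rem:linearized}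
At $w=0$ all cotangents are $1/\sqrt3$, and \eqref{eq:dalpha} shows that the angle sum at $x$ changes to first order by $\frac2{\sqrt3}\sum_{y\sim x}(\xi(y)-\xi(x))$ in the direction $\xi:V\to\mathbb R$. So the linearized flatness condition says that $\xi$ is discrete harmonic. It has nonlinear solutions such as $\operatorname{Re}z^2$, since $\sum_{j=0}^5(x+\omega^j)^2=6x^2$. Theorem~\ref{thm:main} is thus a global statement.
\end{remark}

For $p,p'\in\mathbb R^3$ put
\[
Q(p,p')=-\sum_{j=1}^3\big(\alpha_j(p')-\alpha_j(p)\big)(p'_j-p_j).
\]
Adding a constant to $p$ or to $p'$ changes neither the angles nor, since the angle differences add up to $\pi-\pi=0$, the value of $Q$.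

\begin{lemma}\label{lem:monotone}
Let $p,p'\in\mathbb R^3$ and $w(t)=p+t(p'-p)$. Then
\[
Q(p,p')=\int_{N}\Phi_{w(t)}(p'-p)\,dt\ \ge0,\qquad N=\{t\in[0,1]:w(t)\text{ is nondegenerate}\}.
\]
If $p,p'\in K$ and $Q(p,p')=0$, then either $p'-p$ is constant, or $p$ and $p'$ are both degenerate with the same largest side.
\end{lemma}

\begin{proof}
The function $H(t)=-\sum_j\alpha_j(w(t))(p'_j-p_j)$ is continuous and $Q(p,p')=H(1)-H(0)$. The condition $w(t)\in\mathcal R_1$ reads $e^{w_1(t)-w_2(t)}+e^{w_1(t)-w_3(t)}\le1$. The left side is a convex function of $t$, so the condition defines a closed interval in $[0,1]$, possibly empty. The same holds for $\mathcal R_2$ and $\mathcal R_3$. On each of these three intervals the angles are constant, and so is $H$. Their complement $N$ consists of at most four intervals, on which $H$ is differentiable with $H'=\Phi_{w(t)}(p'-p)\ge0$ by Lemma~\ref{lem:deriv}. Since $H$ is continuous up to the endpoints, its increase over such an interval is the integral of $H'$. This proves the formula.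

Suppose that $Q(p,p')=0$ and that $p'-p$ is not constant. The set $N$ is relatively open in $[0,1]$ and the integrand is positive on it, so $N$ is empty. The connected set $[0,1]$ is then covered by the three disjoint closed intervals above, hence equals one of them. So $p,p'\in\mathcal R_j$ for some $j$, and if $p,p'\in K$, both are degenerate with largest side $u_j$.
\end{proof}

The second alternative does occur: for $u=(2,1,1)$ and $u'=(3,2,1)$ both angle vectors are $(\pi,0,0)$, so $Q=0$. This is the source of all the difficulties below.

\section{The space of flat factors}\label{sec:X}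

For admissible $w$, a face $T$ and a vertex $x$ of $T$, let $\alpha_{T,x}$ be the angle of $T$ at $x$. The set $X$ is invariant under translations of $V$ and under adding constants.

\begin{lemma}\label{lem:if}
Every admissible linear function belongs to $X$.
\end{lemma}

\begin{proof}
Let $w$ be linear. Translating a face changes $w$ on it by a constant, so all up faces have the same angles at corners of the same type. A vertex occurs once with each corner type among its three up faces, so these contribute $\pi$ to its angle sum. By the same argument the three down faces contribute $\pi$.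
\end{proof}

It remains to prove that every $w\in X$ is linear. The first step is the gradient bound. It makes $X$ compact modulo constants, and this is the reason for admitting degenerate faces.

\begin{lemma}\label{lem:compact}
If $w\in X$, then $|w(x)-w(y)|\le\log4$ for every edge $xy$. Every sequence $w_n\in X$ with $w_n(0)=0$ has a subsequence that converges pointwise to an element of $X$.
\end{lemma}

\begin{proof}
Let $x_1,\dots,x_6$ be the neighbors of $x$ in cyclic order. Since the six angles at $x$ add up to $2\pi$, one of them is at least $\pi/3$. In that face one of the other two angles, say at $x_j$, is at most $\pi/3$. If the face is nondegenerate, then $u(x_j)\le u(x)$, because the smaller angle lies opposite the smaller side. If it is degenerate, its angle at $x$ is positive, hence equal to $\pi$, so $u(x)$ is the largest side and again $u(x_j)\le u(x)$. The triangle inequalities on the faces $xx_ix_{i+1}$ give $|u(x_i)-u(x_{i+1})|\le u(x)$. Every $x_i$ is at most three steps from $x_j$ in the cyclic order, so $u(x_i)\le4u(x)$. Thus $u(y)\le4u(x)$ for every edge $xy$, and exchanging $x$ and $y$ gives the bound.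

It follows that $|w_n(x)|\le d(0,x)\log4$. As $V$ is countable, a diagonal subsequence converges pointwise. The non-strict triangle inequalities pass to the limit, and so do the angle sums, because the angles are continuous.
\end{proof}

For $w\in X$, $q\in\{1,\omega\}$, a vertex $x$ and a face $T$ we put
\begin{gather*}
\eta^q(x)=w(x+q)-w(x),\qquad s(x)=\max_{q\in\{1,\omega\}}\ \max_{y\sim x}|\eta^q(y)-\eta^q(x)|,\\
Q^q_T=Q\big(w|_T,\,w(\cdot+q)|_T\big)=-\sum_{x\in T}\big(\alpha_{T+q,x+q}-\alpha_{T,x}\big)\eta^q(x),\qquad Q_T=Q^1_T+Q^\omega_T .
\end{gather*}
The function $w$ is linear if and only if $\eta^1$ and $\eta^\omega$ are constant, that is, if and only if $s\equiv0$; so $s(x)$ measures the failure of linearity near $x$. By Lemmas~\ref{lem:monotone} and \ref{lem:compact},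
\begin{equation}\label{eq:apriori}
|\eta^q|\le\log4,\qquad s\le2\log4,\qquad 0\le Q_T\le6\pi\log4 .
\end{equation}
For fixed $x$ and $T$ the numbers $s(x)$ and $Q_T$ depend continuously on finitely many values of $w$, so they are continuous under pointwise convergence in $X$.

In the setting of Section~\ref{sec:rows}, $\eta^\omega=-\log t_n$ on row $n$. If the apex angle of a face changes by $\delta$, then each base angle changes by $-\delta/2$, so the face contributes $Q^\omega_T=\delta\,(\eta^\omega(\text{base})-\eta^\omega(\text{apex}))$. Adding this for an up and a down face between the rows $n$ and $n+1$ gives exactly \eqref{eq:rows}.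

\begin{example}[the periodic case]\label{ex:periodic}
Let $w$ be the factor of a flat PL metric, and suppose that $\eta^1$ and $\eta^\omega$ are periodic under the sublattice $\Lambda=NV$ for some $N\ge1$. The angles depend only on the differences of $w$ along edges, which are $\eta^1(x)$, $\eta^\omega(x)$ and $w(x+\omega)-w(x+1)=\eta^\omega(x)-\eta^1(x)$. So the angles are periodic as well. Summing over the corners $(T,x)$ modulo $\Lambda$ and grouping them by vertices,
\[
\sum_{T\bmod\Lambda}Q^q_T=-\sum_{x\bmod\Lambda}\eta^q(x)\Big(\sum_{T\ni x}\alpha_{T+q,x+q}-\sum_{T\ni x}\alpha_{T,x}\Big)=-\sum_{x\bmod\Lambda}\eta^q(x)(2\pi-2\pi)=0 .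
\]
Hence every $Q^q_T$ vanishes. No face is degenerate, so by Lemma~\ref{lem:monotone} $\eta^q$ is constant on every face, hence on $V$, and $w$ is linear.
\end{example}

Without periodicity the sum over a large region leaves a boundary term, and with degenerate faces the last step needs more care. We treat the second point first.

\section{Degenerate faces and the case $Q\equiv0$}\label{sec:degenerate}

If all faces are degenerate, the triangle inequalities become linear equations for $u$, which can be solved. Part (b) of the next lemma is the infinitesimal version of part (a); it is needed in Section~\ref{sec:coercive}.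

\begin{lemma}\label{lem:fib}
Let $u:V\to\mathbb R_{>0}$ be such that on every face the largest value of $u$ is the sum of the other two. Suppose that the largest value is taken at a corner of the same type in all up faces, and at a corner of the same type in all down faces.
\begin{enumerate}
\item[(a)] The function $\log u$ is linear.
\item[(b)] Let $\xi:V\to\mathbb R$ satisfy $u(x)\xi(x)=u(y)\xi(y)+u(z)\xi(z)$ on every face $xyz$ with largest corner $x$, and let $|\xi(x)|\le2^{d(0,x)}$ for all $x\in V$. Then $\xi$ is constant.
\end{enumerate}
\end{lemma}

\begin{proof}
Multiplication by $\omega^2=\omega-1$ preserves the triangulation and $d(0,\cdot)$. It maps $v,\ v+1,\ v+\omega$ to $v'+1,\ v'+\omega,\ v'$ with $v'=\omega^2v-1$. So it maps up faces to up faces and permutes their corner types cyclically; hence it maps down faces to down faces, and since it conjugates translations to translations, it permutes their corner types. We may therefore assume that the largest corner of the up faces is $v+1$. Let $g$ be $u$ or, in (b), $u\xi$. Both functions satisfy the same linear equation on each face. On up faces it reads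
\begin{equation}\label{eq:up}
g(m+1,n)=g(m,n)+g(m,n+1).
\end{equation}
Recall that the two-sided sequences with $G(k+1)=G(k)+G(k-1)$ are $G(k)=c_1\varphi^k+c_2(-\varphi)^{-k}$, since $\varphi$ and $-\varphi^{-1}$ are the roots of $\lambda^2=\lambda+1$. If $G>0$, then $c_2=0$: otherwise the second term dominates as $k\to-\infty$ and alternates in sign.

\emph{Case A: down faces are largest at $v+1$.} Then $g(m+1,n)=g(m,n+1)+g(m+1,n+1)$. Comparing with \eqref{eq:up} gives $g(m+1,n+1)=g(m,n)$. So $g(m,n)=G(k)$ with $k=m-n$, and \eqref{eq:up} reads $G(k+1)=G(k)+G(k-1)$. For $g=u$ we get $u=c\varphi^{m-n}$. For $g=u\xi$, division by $u$ gives $\xi=c_1+c_2(-1)^k\varphi^{-2k}$ with constants $c_1,c_2$. At the vertex $(-d,0)$, $d\ge1$, this yields $|c_2|\varphi^{2d}-|c_1|\le2^d$. Since $\varphi^2>2$, we get $c_2=0$.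

\emph{Case B: down faces are largest at $v+\omega$.} Then $u(v+\omega)>u(v+1)$, while \eqref{eq:up} gives $u(v+1)>u(v+\omega)$. This case does not occur.

\emph{Case C: down faces are largest at $v+1+\omega$.} Then $g(m+1,n+1)=g(m+1,n)+g(m,n+1)$. By \eqref{eq:up} at $(m,n+1)$ the left side is $g(m,n+1)+g(m,n+2)$. So $g(m,n+2)=g(m+1,n)$, and \eqref{eq:up} at $(m,n)$ gives $g(m,n+2)=g(m,n+1)+g(m,n)$. Hence $g(m,n)=c_1(m)\varphi^n+c_2(m)(-\varphi)^{-n}$. Inserting this in $g(m+1,n)=g(m,n+2)$ and comparing coefficients gives $c_1(m+1)=\varphi^2c_1(m)$ and $c_2(m+1)=\varphi^{-2}c_2(m)$. For $g=u$ we get $c_2\equiv0$ and $u=c\varphi^{2m+n}$. For $g=u\xi$ we get $\xi=c_1+c_2(-1)^n\varphi^{-4m-2n}$ with constants $c_1,c_2$. At $(0,-d)$ this yields $|c_2|\varphi^{2d}-|c_1|\le2^d$, so $c_2=0$.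
\end{proof}

A growth condition in (b) cannot be omitted: for $u=\varphi^{m-n}$ the function $\xi=(-1)^{m-n}\varphi^{-2(m-n)}$ satisfies all the equations.

\begin{lemma}\label{lem:Qzero}
If $w\in X$ and $Q_T=0$ for all faces $T$, then $w$ is linear.
\end{lemma}

\begin{proof}
Both $Q^1_T$ and $Q^\omega_T$ vanish. By Lemma~\ref{lem:monotone}, for every face $T$ and $q\in\{1,\omega\}$, either $\eta^q$ is constant on $T$, or $T$ and $T+q$ are both degenerate with the same type of largest corner. In the first case $T$ and $T+q$ have the same angles at corresponding corners. So in both cases $T$ is degenerate if and only if $T+q$ is, and then the types of the largest corners agree. Any two up faces are joined by a chain of translations by $\pm1,\pm\omega$, and so are any two down faces.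

If some up face is nondegenerate, then all up faces are, and $\eta^1,\eta^\omega$ are constant on each of them. Every edge lies in an up face, so $\eta^1,\eta^\omega$ are constant on $V$ and $w$ is linear. The same argument applies if some down face is nondegenerate. Otherwise all faces are degenerate, all up faces have the same type of largest corner, and so do all down faces. Then Lemma~\ref{lem:fib}(a) applies to $u=e^{-w}$.
\end{proof}

\section{Coercivity}\label{sec:coercive}

We need a quantitative form of Lemma~\ref{lem:Qzero}: small $Q$ should imply small $s$. Face by face this is false. The matrix of $\Phi_w$ has determinant $1$, so when a triangle flattens and one eigenvalue tends to infinity, the other tends to $0$. The following lemma says what survives of the positivity of $Q$ at small scales. At a nondegenerate triangle $Q$ controls all nonconstant directions. At a degenerate triangle it controls one linear form, the derivative of $u_2+u_3-u_1$, so that only directions tangent to the boundary of $K$ remain free.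

\begin{lemma}\label{lem:blowup}
Let $p_n,p'_n\in K$ with $p_n\to p$ and $p'_n-p_n=c_n(1,1,1)+\varepsilon_n\xi_n$, where $c_n\in\mathbb R$, $\varepsilon_n>0$, $\varepsilon_n\to0$ and $\xi_n\to\xi$ in $\mathbb R^3$. Suppose that $Q(p_n,p'_n)/\varepsilon_n^2\to0$, and let $u=e^{-p}$.
\begin{enumerate}
\item[(i)] If $p$ is nondegenerate, then $\xi$ is constant.
\item[(ii)] If $u_1=u_2+u_3$, then $u_1\xi_1=u_2\xi_2+u_3\xi_3$.
\end{enumerate}
\end{lemma}

\begin{proof}
Adding a constant to $p'_n$ preserves $K$ and $Q$, so we may take $c_n=0$. Put $w_n(t)=p_n+t\varepsilon_n\xi_n$. Then $w_n(t)\to p$ uniformly in $t\in[0,1]$. If $w_n(t)$ is nondegenerate for $0<t<1$, Lemma~\ref{lem:monotone} gives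
\begin{equation}\label{eq:Qint}
Q(p_n,p'_n)/\varepsilon_n^2=\int_0^1\Phi_{w_n(t)}(\xi_n)\,dt .
\end{equation}

(i) For large $n$ all $w_n(t)$ lie in a compact neighborhood of $p$ that consists of nondegenerate points, and there $\Phi$ is continuous. So the right side of \eqref{eq:Qint} tends to $\Phi_p(\xi)$. Hence $\Phi_p(\xi)=0$, and $\xi$ is constant by Lemma~\ref{lem:deriv}.

(ii) Suppose that $\kappa=u_1\xi_1-u_2\xi_2-u_3\xi_3\ne0$. We first show that the open segments consist of nondegenerate points. Let $F(w)=e^{-w_2}+e^{-w_3}-e^{-w_1}$. Near $p$ the other two triangle inequalities are strict, so there $K=\{F\ge0\}$ and the nondegenerate points are those with $F>0$. We have $\frac d{dt}F(w_n(t))=\varepsilon_n(\kappa+o(1))$ uniformly in $t$, so $F(w_n(t))$ is strictly monotone in $t$ for large $n$. It is nonnegative at $t=0$ and at $t=1$ because $p_n,p'_n\in K$, hence positive for $0<t<1$. So \eqref{eq:Qint} holds.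

Let $\beta=\alpha_2(w_n(t))>0$ and $\gamma=\alpha_3(w_n(t))>0$ for $0<t<1$. All limits below are uniform in $t$. By continuity of the angles at $p$ we have $\beta,\gamma\to0$. By the law of sines $\sin\gamma/\sin\beta\to u_3/u_2$, so $\rho:=\gamma/\beta\to u_3/u_2$. Let $\mu=\xi_{n,1}-\xi_{n,3}$ and $\nu=\xi_{n,2}-\xi_{n,1}$, so that $\mu+\nu=\xi_{n,2}-\xi_{n,3}$. Since $\cot\alpha_1=-\cot(\beta+\gamma)$, $\cot\theta=1/\theta+O(\theta)$ as $\theta\to0$, and $\mu,\nu$ are bounded,
\[
\Phi_{w_n(t)}(\xi_n)=\frac{\mu^2}\beta+\frac{\nu^2}\gamma-\frac{(\mu+\nu)^2}{\beta+\gamma}+o(1)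
=\frac{(\gamma\mu-\beta\nu)^2}{\beta\gamma(\beta+\gamma)}+o(1)
=\frac1\beta\cdot\frac{(\rho\mu-\nu)^2}{\rho(1+\rho)}+o(1).
\]
Using $u_2+u_3=u_1$, we find
\[
u_2(\rho\mu-\nu)\to u_3(\xi_1-\xi_3)-u_2(\xi_2-\xi_1)=\kappa,\qquad u_2^2\,\rho(1+\rho)\to u_3u_1 .
\]
So the factor of $1/\beta$ tends to $\kappa^2/(u_1u_3)>0$, and $\Phi_{w_n(t)}(\xi_n)\to\infty$ uniformly in $t\in(0,1)$. By \eqref{eq:Qint}, $Q(p_n,p'_n)/\varepsilon_n^2\to\infty$, a contradiction.
\end{proof}

The free directions of the single faces must fit together over the whole plane, and Lemma~\ref{lem:fib}(b) says that this is impossible for a nonconstant $\xi$ that grows at most like $2^{d}$. This suggests a bound for $s(x)^2$ by all the $Q_T$, with weights $4^{-d(x,T)}$.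

\begin{proposition}\label{prop:coercive}
There is an absolute constant $C$ such that for all $w\in X$ and $x\in V$,
\[
s(x)^2\le C\sum_T4^{-d(x,T)}Q_T .
\]
\end{proposition}

\begin{proof}
The sum converges by \eqref{eq:apriori}, since at most $36(k+1)$ faces have $d(x,T)=k$. Suppose that the statement fails. Then there are $w_n\in X$ and $x_n\in V$ with
\[
\sum_T4^{-d(x_n,T)}Q_{T,n}<s_n(x_n)^2/n ,
\]
where the index $n$ refers to $w_n$. In particular $s_n(x_n)>0$.

\emph{Choice of the center.} We want to divide $\eta^q_n$ by the size of $s_n$ at a center and pass to a limit. At $x_n$ this may fail, because $s_n$ may be much larger elsewhere than at $x_n$. We move the center to a better point. The function $y\mapsto s_n(y)2^{-d(y,x_n)}$ is positive at $x_n$ and tends to $0$ at infinity because $s_n$ is bounded, so it has a maximum point $y_n$. For every $z\in V$,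
\[
s_n(z)\le2^{d(z,x_n)-d(y_n,x_n)}s_n(y_n)\le2^{d(z,y_n)}s_n(y_n).
\]
The case $z=x_n$ of the first inequality gives $s_n(x_n)\le2^{-d(x_n,y_n)}s_n(y_n)$. With $d(x_n,T)\le d(x_n,y_n)+d(y_n,T)$ we obtain, for every face $T$,
\[
Q_{T,n}\le4^{d(x_n,T)}\,\frac{s_n(x_n)^2}n\le4^{d(y_n,T)}\,\frac{s_n(y_n)^2}n .
\]
Translate so that $y_n=0$, add a constant so that $w_n(0)=0$, and put $\varepsilon_n=s_n(0)>0$. Then
\begin{equation}\label{eq:centered}
s_n(z)\le2^{d(0,z)}\varepsilon_n,\qquad Q_{T,n}\le4^{d(0,T)}\varepsilon_n^2/n .
\end{equation}
By Lemma~\ref{lem:compact} and \eqref{eq:apriori} we may pass to a subsequence with $w_n\to w_\infty\in X$ pointwise and $\varepsilon_n\to\varepsilon_\infty\ge0$.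

\emph{Case $\varepsilon_\infty>0$.} By \eqref{eq:centered} and continuity, $w_\infty$ has $Q_T=0$ for all $T$. So $w_\infty$ is linear by Lemma~\ref{lem:Qzero}, and its $s(0)$ is $0$. But by continuity its $s(0)$ equals $\varepsilon_\infty>0$, a contradiction.

\emph{Case $\varepsilon_\infty=0$.} By \eqref{eq:centered}, $s_n(z)\to0$ for every $z$, so $w_\infty$ has $s\equiv0$ and is linear. Put
\[
\xi^q_n(z)=\big(\eta^q_n(z)-\eta^q_n(0)\big)/\varepsilon_n .
\]
Along a shortest path $0=z_0,z_1,\dots,z_d=z$ we have $|\xi_n^q(z_{j+1})-\xi_n^q(z_j)|\le s_n(z_j)/\varepsilon_n\le2^j$, so $|\xi^q_n(z)|\le2^{d(0,z)}$. Since $s_n(0)=\varepsilon_n$, for each $n$ there are $q\in\{1,\omega\}$ and a neighbor $z_*$ of $0$ with $|\xi^q_n(z_*)|=1$. Pass to a subsequence along which $q$ and $z_*$ do not depend on $n$ and $\xi^q_n$ converges pointwise to some $\xi$. Then $\xi(0)=0$ and $|\xi(z_*)|=1$, so $\xi$ is not constant, and $|\xi(z)|\le2^{d(0,z)}$ for all $z$.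

For every face $T$, Lemma~\ref{lem:blowup} applies to $p_n=w_n|_T$, $p_n'=w_n(\cdot+q)|_T$ and $c_n=\eta^q_n(0)$, because $Q^q_{T,n}/\varepsilon_n^2\le4^{d(0,T)}/n\to0$. As $w_\infty$ is linear, all its up faces have the same angles at corners of the same type, and so do all its down faces. If the up faces are nondegenerate, part (i) makes $\xi$ constant on each of them, hence along every edge, hence on $V$. The same holds if the down faces are nondegenerate. If all faces are degenerate, then $u=e^{-w_\infty}$ satisfies the hypothesis of Lemma~\ref{lem:fib}, part (ii) gives the equations of Lemma~\ref{lem:fib}(b), and again $\xi$ is constant. In each case we have a contradiction.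
\end{proof}

\begin{remark}\label{rem:K}
The triangle inequalities enter through Lemma~\ref{lem:compact}, the last statement of Lemma~\ref{lem:monotone} and Lemma~\ref{lem:blowup}(ii). They cannot be dropped in favor of the extended angles of Section~\ref{sec:triangle}. For $u=4^{m-n}$ the values on every face are proportional to $4,1,\frac14$, with the largest at the corner $v+1$. Since $4>1+\frac14$, the extended angles are $\pi$ at that corner and $0$ at the others, and they stay so when $w$ is changed slightly at one vertex. The new function has all extended angle sums equal to $2\pi$ and is not linear.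
\end{remark}

\section{The conjugate function}\label{sec:conjugate}

Fix $w\in X$. We look for the analogue of the harmonic conjugate $\phi^*$. If $e^{2\phi}|dz|^2$ is pulled back by a holomorphic map $f$, then $\phi+i\phi^*=\log f'$ up to a constant, so $\phi^*$ is the angle by which $f$ turns directions. In the discrete setting directions are carried by edges. Two consecutive edges at a vertex $x$ enclose the angle $\alpha_{T,x}$ instead of $\pi/3$, so the turning angle $\psi$ should be a function on $E$ that jumps by $\alpha_{T,x}-\pi/3$ across the corner $(T,x)$.

To construct $\psi$, consider the \emph{medial decomposition} of the plane (Figure~\ref{fig:medial}). Its vertices are the midpoints of the edges of the triangulation; we identify them with the elements of $E$. Its edges are the corners $(T,x)$, each drawn as the segment between the midpoints of the two sides of $T$ at $x$. Its $2$-cells are a triangle inside each face and a hexagon around each vertex. We say that $(e,e')$ \emph{is the corner} $(T,x)$ if $e,e'$ are the sides of $T$ at $x$ and $e'$ follows $e$ counterclockwise about $x$.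

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=2.3]
\foreach \x in {0,60,120,180,240,300}{
  \draw[gray] (0,0)--(\x:1)--({\x+60}:1);
  \draw[->,thick,shorten >=3pt,shorten <=3pt] (\x:0.5)--({\x+60}:0.5);
  \fill (\x:0.5) circle (0.6pt);
}
\draw[->,thick,shorten >=3pt,shorten <=3pt] (60:0.5)--(30:0.866);
\draw[->,thick,shorten >=3pt,shorten <=3pt] (30:0.866)--(0:0.5);
\fill (30:0.866) circle (0.6pt);
\node[fill=white,inner sep=1.5pt] at (0,0) {$x$};
\node[right] at (0:1) {$y$};
\node[above right] at (60:1) {$z$};
\end{tikzpicture}
\caption{The six faces at a vertex $x$ (gray) and part of the medial decomposition (black). Each arrow is a corner of a face, joins the midpoints of the two sides at that corner, and is oriented counterclockwise about the vertex of the corner. The six corners at $x$ form a closed loop, and so do the three corners of the face $xyz$.}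
\label{fig:medial}
\end{figure}

\begin{lemma}\label{lem:conj}
There is a function $\psi:E\to\mathbb R$ with $\psi(e')-\psi(e)=\alpha_{T,x}-\pi/3$ whenever $(e,e')$ is the corner $(T,x)$. For $q\in\{1,\omega\}$ the function $\tau^q(e)=\psi(e+q)-\psi(e)$ satisfies $|\tau^q|\le2\pi$, and for every face $T=xyz$, listed counterclockwise,
\begin{equation}\label{eq:stokes}
-Q^q_T=\tau^q(xy)\big(\eta^q(y)-\eta^q(x)\big)+\tau^q(yz)\big(\eta^q(z)-\eta^q(y)\big)+\tau^q(zx)\big(\eta^q(x)-\eta^q(z)\big).
\end{equation}
\end{lemma}

\begin{proof}
We use the following standard fact, which expresses $H^1(\mathbb R^2)=0$ in cellular terms. Let a number be assigned to each oriented edge of a cell decomposition of the plane, changing sign with the orientation. If the sum around each $2$-cell is zero, then the sum along each closed edge path is zero, and so the numbers are the differences of a function on the vertices.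

Give the corner $(T,x)$, oriented from $e$ to $e'$, the value $\alpha_{T,x}-\pi/3$. The six corners at $x$ run once around the hexagon at $x$, and their sum is $2\pi-6\cdot\frac\pi3=0$; this is where flatness is used. The corners of a counterclockwise face $xyz$ at $x$, $z$, $y$ are $(xy,zx)$, $(zx,yz)$, $(yz,xy)$. They run once around the medial triangle, and their sum is $\pi-3\cdot\frac\pi3=0$. This gives $\psi$.

Each medial edge changes $\psi$ by at most $2\pi/3$, because $0\le\alpha_{T,x}\le\pi$. If $e$ is parallel to $q$, then $e$ and $e+q$ are opposite edges at a common vertex and are joined by three corners at that vertex. Otherwise $e$ and $e+q$ are opposite sides of a rhombus made of two adjacent faces, and they are joined by two corners through the common edge of these faces. So $|\tau^q|\le3\cdot\frac{2\pi}3$.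

If $(e,e')$ is the corner $(T,x)$, then $(e+q,e'+q)$ is the corner $(T+q,x+q)$, so $\tau^q(e')-\tau^q(e)=\alpha_{T+q,x+q}-\alpha_{T,x}$. Dropping the index $q$ and using the list of corners above,
\[
-Q^q_T=\eta(x)\big(\tau(zx)-\tau(xy)\big)+\eta(y)\big(\tau(xy)-\tau(yz)\big)+\eta(z)\big(\tau(yz)-\tau(zx)\big).
\]
Collecting the terms with the same value of $\tau$ gives \eqref{eq:stokes}.
\end{proof}

In the setting of Section~\ref{sec:rows}, if $e$ is a horizontal edge in row $n$, then $\tau^1(e)$ is the sum of the three angles below the common vertex of $e$ and $e+1$, minus $\pi$. This is $\Theta(t_{n-1})$, the quantity that was conserved there.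

Formula \eqref{eq:stokes} reads $Q^q_T=-\oint_{\partial T}\tau^q\,d\eta^q$. We sum it over combinatorial disks. Put $d_T=d(0,T)$ and
\[
\rho_k=\sum_{d_T=k}Q_T,\qquad\mathcal E(r)=\sum_{d_T<r}Q_T=\sum_{k<r}\rho_k .
\]
The next inequality replaces $\mathcal E^2\le Cr\mathcal E'$; the derivative $\mathcal E'(r)$ becomes an exponentially weighted sum of the $\rho_k$.

\begin{proposition}\label{prop:boundary}
There is an absolute constant $C_1$ such that for all $w\in X$ and all integers $r\ge1$,
\begin{equation}\label{eq:diffineq}
\mathcal E(r)^2\le C_1\,r\sum_{k\ge0}2^{-|r-k|}\rho_k .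
\end{equation}
\end{proposition}

\begin{proof}
Sum \eqref{eq:stokes} over the faces with $d_T<r$ and over $q\in\{1,\omega\}$. An edge between two such faces is traversed by them in opposite directions, so its terms cancel. Consider an edge that separates a face $T$ with $d_T<r$ from a face $T'$ with $d_{T'}\ge r$. Its endpoints are at distance at least $r$ from $0$, since they lie in $T'$, and at most $d_T+1\le r$, since they lie in $T$. So they lie in $S_r$. Assign each such edge to one of its endpoints $x$. At most six edges are assigned to $x$, and each contributes at most $2\pi s(x)$ in absolute value for each of the two values of $q$. By the Cauchy--Schwarz inequality and $|S_r|=6r$,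
\[
\mathcal E(r)\le24\pi\sum_{x\in S_r}s(x)\le24\pi\,(6r)^{1/2}\Big(\sum_{x\in S_r}s(x)^2\Big)^{1/2}.
\]
Proposition~\ref{prop:coercive} bounds $\sum_{x\in S_r}s(x)^2$ by $C\sum_TQ_T\sum_{x\in S_r}4^{-d(x,T)}$. The vertices of $T$ are at distance $d_T$ or $d_T+1$ from $0$, so $d(x,T)\ge|r-d_T|-1$ for $x\in S_r$. Using this for one factor in $4^{-d(x,T)}=2^{-d(x,T)}\cdot2^{-d(x,T)}$,
\[
\sum_{x\in S_r}4^{-d(x,T)}\le2\cdot2^{-|r-d_T|}\sum_{x\in V}2^{-d(x,T)}\le6\cdot2^{-|r-d_T|}\sum_{x\in V}2^{-d(x,0)}=C\,2^{-|r-d_T|}.
\]
Grouping the faces by $d_T=k$ gives \eqref{eq:diffineq}.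
\end{proof}

\section{The Liouville argument}\label{sec:liouville}

The right side of \eqref{eq:diffineq} involves the energy at all distances, so we cannot integrate it as in Section~\ref{sec:smooth}. Instead we average over $r$ in a range $[R,2R)$. The shells with $R/2\le k<4R$ give the increment of $\mathcal E$ over this larger range, and the others are negligible. The resulting recursion forces a nonzero energy to grow doubly exponentially along the scales $R=8^j$, which the a priori bound \eqref{eq:apriori} excludes.

\begin{proof}[Proof of Theorem~\ref{thm:degenerate}]
One direction is Lemma~\ref{lem:if}. Let $w\in X$. By \eqref{eq:apriori} and the count of faces in Section~\ref{sec:conv},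
\begin{equation}\label{eq:quadratic}
\rho_k\le C_2(k+1),\qquad\mathcal E(r)\le C_3r^2\quad(r\ge1).
\end{equation}
Let $R=8^j$ with $j\ge1$, and put $\sigma_k=\sum_{r=R}^{2R-1}2^{-|r-k|}$. Summing geometric series,
\[
\sigma_k\le3\ \ \text{for all }k,\qquad
\sigma_k\le2\cdot2^{-(R-k)}\le2\cdot2^{-R/2}\ \ \text{for }k<R/2,\qquad
\sigma_k\le2^{2R-k}\le2^{-k/2}\ \ \text{for }k\ge4R .
\]
Sum \eqref{eq:diffineq} over $r=R,\dots,2R-1$. As $\mathcal E$ is nondecreasing, the left side is at least $R\,\mathcal E(R/2)^2$, and the right side is at most $2C_1R\sum_k\sigma_k\rho_k$. Dividing by $R$,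
\[
\mathcal E(R/2)^2\le6C_1\big(\mathcal E(4R)-\mathcal E(R/2)\big)+2C_1\Big[2\cdot2^{-R/2}\mathcal E(R/2)+\sum_{k\ge4R}C_2(k+1)2^{-k/2}\Big].
\]
By \eqref{eq:quadratic} the bracket tends to $0$ as $R\to\infty$. Put $\lambda_j=\mathcal E(8^j/2)/(12C_1)$. Since $4\cdot8^j=8^{j+1}/2$, dividing the last inequality by $72C_1^2$ gives
\[
2\lambda_j^2\le\lambda_{j+1}-\lambda_j+\delta_j,\qquad\delta_j\to0 .
\]

Suppose that $\lambda_{J_0}>0$ for some $J_0$. Choose $J\ge J_0$ with $\delta_j\le\lambda_{J_0}^2$ for all $j\ge J$. As $\lambda_j$ is nondecreasing, $\delta_j\le\lambda_j^2$ for $j\ge J$, so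
\[
\lambda_{j+1}\ge\lambda_j+\lambda_j^2\qquad(j\ge J).
\]
The increments are at least $\lambda_J^2>0$, so $\lambda_j\ge2$ for some $j\ge J$. From then on $\lambda_{i+1}\ge\lambda_i^2$ gives $\lambda_{j+k}\ge2^{2^k}$ for all $k\ge0$. This contradicts the bound $\lambda_{j+k}\le C\,64^{\,j+k}$, which follows from \eqref{eq:quadratic}. Hence all $\lambda_j$ vanish, so $Q_T=0$ for every face $T$, and $w$ is linear by Lemma~\ref{lem:Qzero}.
\end{proof}

As noted in Section~\ref{sec:intro}, this also proves Theorem~\ref{thm:main}.

\section{Classification, the sharp constant and developing maps}\label{sec:classification}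

We recall the facts needed for part (3) of Corollary~\ref{cor:class}. Given a PL metric, identify each face of the triangulation with its Euclidean triangle by an affine map, and let $\Sigma$ be the plane with the resulting path metric, in which the distance of two points is the infimum of the lengths of paths between them. Since only finitely many faces meet at each point, this metric induces the usual topology. In particular a compact subset of $\Sigma$ contains only finitely many vertices. If the metric is flat, every point of $\Sigma$, including each vertex, has a neighborhood isometric to a disk in $\mathbb C$. As $\Sigma$ is simply connected, these local isometries can be continued to an orientation-preserving local isometry $D:\Sigma\to\mathbb C$, the \emph{developing map}. It is unique up to composition with an orientation-preserving isometry of $\mathbb C$, it is an open map, and it maps each face isometrically onto a triangle.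

\begin{proof}[Proof of Corollary~\ref{cor:class}]
(1) By Theorem~\ref{thm:main} the factors of flat metrics are the linear $w$ that satisfy the strict triangle inequalities. Let $w=c+am+bn$. On an up face the values of $u=e^{-w}$ at $v,v+1,v+\omega$ are proportional to $(1,e^{-a},e^{-b})$. On a down face the values at $v+1,v+\omega,v+1+\omega$ are proportional to $(e^{-a},e^{-b},e^{-a-b})$, that is, to $(e^b,e^a,1)$. So the strict triangle inequalities hold if and only if $(a,b)\in\Omega$.

(2) Rotation by $60^\circ$ about $0$ is a symmetry of the triangulation, so it maps factors of flat metrics to factors of flat metrics, and its powers take every edge to an edge parallel to $1$. It is therefore enough to determine the values of $|a|$ for $(a,b)\in\Omega$. The set $\Omega$ is invariant under $(a,b)\mapsto(-a,-b)$ and contains $(0,0)$, so let $x=e^a>1$ and $y=e^b$. The conditions are the strict triangle inequalities for $(1,x,y)$ and for $(xy,y,x)$, which is $(1,x^{-1},y^{-1})$ multiplied by $xy$. Two of them, $1<x+y$ and $y<xy+x$, hold because $x>1$. The other four are $x<1+y$, $y<1+x$, $x<xy+y$ and $xy<x+y$, that is,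
\[
\max\Big(x-1,\frac x{x+1}\Big)<y<\min\Big(x+1,\frac x{x-1}\Big).
\]
We have $\frac x{x+1}<1<\min(x+1,\frac x{x-1})$ and $x-1<x+1$. So a solution $y$ exists if and only if $x-1<\frac x{x-1}$, that is $x^2-3x+1<0$, which for $x>1$ means $x<\frac{3+\sqrt5}2=\varphi^2$. Hence $|a|<2\log\varphi$, and every value of $|a|$ below $2\log\varphi$ occurs.

(3) If $w$ is constant, $\Sigma$ is the Euclidean plane up to scale, so it is complete. Let $w=c+w_0$ with $w_0(m,n)=am+bn\not\equiv0$. Choose $v\in\{\pm1,\pm\omega\}$ with $w_0(v)<0$. The edge from $kv$ to $(k+1)v$ has length $e^{2c+(2k+1)w_0(v)}$. These lengths form a geometric progression with ratio $e^{2w_0(v)}<1$, so $(kv)_{k\ge0}$ is a Cauchy sequence in $\Sigma$. If it converged, the sequence together with its limit would be a compact set with infinitely many vertices. So $\Sigma$ is not complete.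

For $q\in\{1,\omega\}$ let $\sigma_q:\Sigma\to\Sigma$ be the translation by $q$. It multiplies all edge lengths by $e^{2w_0(q)}$ and is affine on each face, so it is an orientation-preserving similarity with this ratio. Then $e^{-2w_0(q)}D\circ\sigma_q$ is again a developing map. By uniqueness, $D\circ\sigma_q=g_q\circ D$ with $g_q(z)=A_qz+c_q$ and $|A_q|=e^{2w_0(q)}$. Since $\sigma_1$ and $\sigma_\omega$ commute, $g_1$ and $g_\omega$ commute on the open set $D(\Sigma)$, hence on $\mathbb C$. As $w_0\not\equiv0$, one of them, say $g$, has $|A_q|\ne1$ and therefore a unique fixed point $z_0$. The other one, $g'$, satisfies $g(g'(z_0))=g'(g(z_0))=g'(z_0)$, so it fixes $z_0$ too. Translate $D$ so that $z_0=0$. Then $g_q(z)=A_qz$, and $D(m+n\omega)=A_1^mA_\omega^nD(0)$. If $D(0)$ were $0$, then $D(1)=0$ as well, although $D$ maps the edge from $0$ to $1$ to a segment of positive length. So we can divide $D$ by $D(0)$, and $A=A_1$, $B=A_\omega$ satisfy $|A|=e^{2a}$, $|B|=e^{2b}$.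
\end{proof}

\begin{remark}
The value $2\log\varphi$ is attained in $X$. The function $u=\varphi^{2m+n}$ from Case C of Lemma~\ref{lem:fib} has values proportional to $1,\varphi,\varphi^2$ on every face, and $\varphi^2=1+\varphi$. So $w=-\log u$ is admissible and linear, hence in $X$, all its faces are degenerate, and $|w(x+1)-w(x)|=2\log\varphi$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{WGS}
Tianqi Wu, Xianfeng Gu and Jian Sun,
\emph{Rigidity of Infinite Hexagonal Triangulation of the Plane},
arXiv:1306.3630 (2013).

\end{thebibliography}
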